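\title{Symmetry of projective tensor products with $C^*$-algebras}

\begin{abstract}
A symmetric Banach $^*$-algebra $\mathcal B$ is called rigidly symmetric if the projective tensor product $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every $C^*$-algebra $\mathcal A$. We show that symmetry does not imply rigid symmetry: for the lamplighter group $L=\mathbb Z_2\wr\mathbb Z$, the algebra $C^*_r(L)\widehat\otimes C^*_r(L)$ is not symmetric. We then prove that $\mathcal B\widehat\otimes\mathcal A$ is symmetric whenever $\mathcal B$ is symmetric and $\mathcal A$ is a $C^*$-algebra of type~I, and that it is not symmetric whenever $\mathcal A$ and $\mathcal B$ are $C^*$-algebras neither of which is of type~I. In particular, a $C^*$-algebra is rigidly symmetric if and only if it is of type~I.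
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Symmetric algebras}
Throughout, a Banach $^*$-algebra is a complex Banach algebra $\mathcal C$ with an isometric involution. We write $\mathcal C^1$ for $\mathcal C$ if $\mathcal C$ has a unit and for its unitization otherwise. The spectrum $\sigma(c)$ is computed in $\mathcal C^1$, and $r(c)=\max\{|\lambda|:\lambda\in\sigma(c)\}=\lim_N\|c^N\|^{1/N}$ is the spectral radius. The algebra $\mathcal C$ is \emph{symmetric} if $\sigma(c^*c)\subset[0,\infty)$ for every $c\in\mathcal C$. It is known that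
\begin{equation}\label{eq:hermitian}
\mathcal C\text{ is symmetric}\iff \sigma(h)\subset\mathbb R\text{ for every }h=h^*\in\mathcal C .
\end{equation}
The implication from left to right is the spectral mapping theorem applied to $h^2=h^*h$; the converse we use as a known fact.

Symmetry asks that the involution and the spectrum be related as they are for operators on a Hilbert space. Every $C^*$-algebra is symmetric. The algebra $\mathbb C^2$ with the maximum norm and the involution $(\alpha,\beta)^*=(\bar\beta,\bar\alpha)$ is not, since $(i,-i)$ is self-adjoint with spectrum $\{i,-i\}$.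

\subsection*{The projective tensor product}
For Banach $^*$-algebras $\mathcal B$ and $\mathcal A$, the projective tensor product $\mathcal B\widehat\otimes\mathcal A$ is the completion of the algebraic tensor product in the norm
\[
\|c\|_\pi=\inf\Big\{\sum_n\|b_n\|\,\|a_n\|\ :\ c=\sum_n b_n\otimes a_n\Big\}.
\]
It is a Banach $^*$-algebra with $(b_1\otimes a_1)(b_2\otimes a_2)=b_1b_2\otimes a_1a_2$ and $(b\otimes a)^*=b^*\otimes a^*$. A bilinear map $\beta$ from $\mathcal B\times\mathcal A$ to a Banach space with $\|\beta(b,a)\|\le\|b\|\,\|a\|$ induces a linear map on $\mathcal B\widehat\otimes\mathcal A$, again written $\beta$, with $\|\beta(c)\|\le\|c\|_\pi$. With scalar-valued $\beta$, this is how we bound projective norms from below.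

The algebra $\mathcal B$ is \emph{rigidly symmetric} if $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every $C^*$-algebra $\mathcal A$. Taking $\mathcal A=\mathbb C$ shows that a rigidly symmetric algebra is symmetric. The converse is stated as not known in \cite{Mantoiu}, and it is the question of this paper:
\begin{quote}
\emph{If $\mathcal B$ is a symmetric Banach $^*$-algebra, is $\mathcal B\widehat\otimes\mathcal A$ symmetric for every $C^*$-algebra $\mathcal A$?}
\end{quote}

The first cases suggest a positive answer. Let $\mathcal B$ and $\mathcal A$ be unital, commutative and symmetric. A character $\psi$ of $\mathcal B\widehat\otimes\mathcal A$ has the form $\psi(b\otimes a)=\psi_1(b)\psi_2(a)$ with characters $\psi_1,\psi_2$ of the factors. These are real on self-adjoint elements, so $\psi(c^*)=\overline{\psi(c)}$ on elementary tensors and then everywhere. Hence self-adjoint elements of $\mathcal B\widehat\otimes\mathcal A$ have real spectrum. And if $\mathcal B$ is itself a $C^*$-algebra, the algebraic tensor product of $\mathcal B$ and $\mathcal A$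 acts on the tensor product of two Hilbert spaces, and its closure there is a $C^*$-algebra, hence symmetric. One may therefore expect trouble, if any, only from exotic $\mathcal B$. The opposite happens: the answer is negative already for two $C^*$-algebras.

\subsection*{Results}
\begin{theorem}\label{thm:lamp}
Let $L=\mathbb Z_2\wr\mathbb Z$ and $\mathcal A=\mathcal B=C^*_r(L)$. Then $\mathcal B$ is symmetric, but $\mathcal B\widehat\otimes\mathcal A$ is not.
\end{theorem}

A $C^*$-algebra $\mathcal A$ is of \emph{type~I} (GCR, postliminal) if $\pi(\mathcal A)\supseteq\mathcal K(H_\pi)$ for every irreducible representation $\pi$ of $\mathcal A$ on a Hilbert space $H_\pi$; here $\mathcal K$ denotes the compact operators. Commutative $C^*$-algebras and matrix algebras are of type~I. A quotient $\mathcal A/J$ of a type~I algebra is of type~I, because an irreducible representation of $\mathcal A/J$ gives one of $\mathcal A$ with the same range.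

\begin{theorem}\label{thm:class}
\begin{enumerate}
\item[(a)] If $\mathcal B$ is a symmetric Banach $^*$-algebra and $\mathcal A$ is a $C^*$-algebra of type~I, then $\mathcal B\widehat\otimes\mathcal A$ is symmetric.
\item[(b)] If $\mathcal A$ and $\mathcal B$ are $C^*$-algebras, neither of type~I, then $\mathcal B\widehat\otimes\mathcal A$ is not symmetric.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:class}
\begin{enumerate}
\item[(i)] For $C^*$-algebras $\mathcal A,\mathcal B$, the algebra $\mathcal B\widehat\otimes\mathcal A$ is symmetric if and only if $\mathcal A$ or $\mathcal B$ is of type~I.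
\item[(ii)] A $C^*$-algebra is rigidly symmetric if and only if it is of type~I.
\item[(iii)] For a $C^*$-algebra $\mathcal A$ the following are equivalent: $\mathcal B\widehat\otimes\mathcal A$ is symmetric for every symmetric Banach $^*$-algebra $\mathcal B$; $\mathcal A$ is of type~I; $\mathcal A\widehat\otimes\mathcal A$ is symmetric.
\end{enumerate}
\end{corollary}

\begin{proof}
(i) If $\mathcal A$ is of type~I, apply Theorem~\ref{thm:class}(a). If $\mathcal B$ is of type~I, apply it to $\mathcal A\widehat\otimes\mathcal B$, which is isometrically $^*$-isomorphic to $\mathcal B\widehat\otimes\mathcal A$ by the flip $a\otimes b\mapsto b\otimes a$. If neither is of type~I, apply Theorem~\ref{thm:class}(b).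

(ii) If $\mathcal B$ is of type~I, then $\mathcal B\widehat\otimes\mathcal A$ is symmetric for all $\mathcal A$ by (i). If it is not, then $\mathcal B\widehat\otimes\mathcal B$ is not symmetric by (i).

(iii) Type~I implies the first condition by Theorem~\ref{thm:class}(a); the first condition implies the third by taking $\mathcal B=\mathcal A$; the third implies type~I by (i).
\end{proof}

These results make no claim about the question restricted to group algebras $\mathcal B=L^1(G)$.

The negative results come from one mechanism. Symmetry forces $r(x)^2\le r(x^*x)$, a Hilbert space bound, while the projective norm of a diagonal sum $\sum_e\alpha_e\,b_e\otimes a_e$ over two orthogonal families is an $\ell^1$-norm of the coefficients. If the powers of $x$ expand into exponentially many orthogonal diagonal terms, the spectral radius formula sees the $\ell^1$-growth and the bound fails. Section~\ref{sec:lamp} carries this out in the lamplighter group and is independent of the rest. Section~\ref{sec:sym} characterizes symmetry by inner products on simple modules, and Section~\ref{sec:typeI}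 builds such inner products when one factor is of type~I. Sections~\ref{sec:car} and~\ref{sec:nontypeI} find a substitute for the lamplighter group in the CAR algebra and transport it to an arbitrary pair of algebras that are not of type~I.

\section{A unitary with large spectral radius}\label{sec:lamp}

\subsection*{Two lemmas}
Recall that a state $\varphi$ of a $C^*$-algebra is a positive functional of norm one; $(y,y')\mapsto\varphi(y'^*y)$ is a semi-inner product, and $\varphi(y^*y)\le\|y\|^2$.

\begin{lemma}\label{lem:ell1}
Let $\varphi,\varphi'$ be states of $C^*$-algebras $\mathcal B,\mathcal A$. Let $(b_e)\subset\mathcal B$ and $(a_e)\subset\mathcal A$ be families indexed by the same finite set, with $\varphi(b_e^*b_f)=\varphi'(a_e^*a_f)=\kappa\,\delta_{e,f}$ for some $\kappa>0$. Then for all scalars $\alpha_e$,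
\[
\Big\|\sum_e\alpha_e\,b_e\otimes a_e\Big\|_\pi\ \ge\ \kappa\sum_e|\alpha_e| .
\]
\end{lemma}

\begin{proof}
Write $\alpha_e=\varepsilon_e|\alpha_e|$ with $|\varepsilon_e|=1$ and put $\beta(b,a)=\kappa^{-1}\sum_e\overline{\varepsilon_e}\,\varphi(b_e^*b)\,\varphi'(a_e^*a)$. The family $(\kappa^{-1/2}b_e)$ is orthonormal for the semi-inner product of $\varphi$, so Bessel's inequality gives $\kappa^{-1}\sum_e|\varphi(b_e^*b)|^2\le\varphi(b^*b)\le\|b\|^2$, and the same inequality holds for $\varphi'$, $(a_e)$ and $a$. By the Cauchy--Schwarz inequality, $|\beta(b,a)|\le\|b\|\,\|a\|$. Since $\beta(b_f,a_f)=\kappa\,\overline{\varepsilon_f}$, the functional $\beta$ takes the value $\kappa\sum_e|\alpha_e|$ at $\sum_e\alpha_e\,b_e\otimes a_e$.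
\end{proof}

\begin{lemma}\label{lem:unitary}
Let $\mathcal C$ be a unital Banach $^*$-algebra and $u\in\mathcal C$ with $u^*u=uu^*=1$. If $r(u)>1$, then $\mathcal C$ is not symmetric.
\end{lemma}

\begin{proof}
Choose $\lambda\in\sigma(u)$ with $|\lambda|>1$. The elements $h_1=u+u^*$ and $h_2=\frac1i(u-u^*)$ are self-adjoint, and since $u^*=u^{-1}$,
\[
h_1-(\lambda+\lambda^{-1})=(u-\lambda)(1-\lambda^{-1}u^{-1}),\qquad
ih_2-(\lambda-\lambda^{-1})=(u-\lambda)(1+\lambda^{-1}u^{-1}).
\]
A product of commuting factors is invertible only if each factor is, so $\rho=\lambda+\lambda^{-1}\in\sigma(h_1)$ and $\rho'=\frac1i(\lambda-\lambda^{-1})\in\sigma(h_2)$. We have $2\lambda=\rho+i\rho'$ and $2\lambda^{-1}=\rho-i\rho'$. If $\rho$ and $\rho'$ were both real, then $\lambda^{-1}=\bar\lambda$ and $|\lambda|=1$. So $h_1$ or $h_2$ has non-real spectrum, and \eqref{eq:hermitian} applies.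
\end{proof}

\subsection*{The diagonal of a group}
For a discrete group $G$, let $g\in G$ act on $\ell^2(G)$ by $\delta_h\mapsto\delta_{gh}$. The reduced group $C^*$-algebra $C^*_r(G)$ is the norm-closed span of these unitaries, and $\tau(y)=\langle y\delta_1,\delta_1\rangle$ is a state with $\tau(g^*h)=\delta_{g,h}$ for $g,h\in G$. Lemma~\ref{lem:ell1} with $\kappa=1$, together with the triangle inequality, gives for finite sums
\begin{equation}\label{eq:diag}
\Big\|\sum_g\alpha_g\,g\otimes g\Big\|_\pi=\sum_g|\alpha_g|\qquad\text{in } C^*_r(G)\widehat\otimes C^*_r(G).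
\end{equation}
Thus the diagonal elements $g\otimes g$ span a copy of the group algebra with its $\ell^1$-norm, and we look there for a unitary whose powers grow exponentially.

Suppose $G$ contains elements $t$ and $a$ with $a^2=1\ne a$. Put $s=a\otimes a$, so that $s=s^*$ and $s^2=1$, and
\begin{equation}\label{eq:u}
u=\tfrac1{\sqrt2}\,(t\otimes t)(1+is)=\tfrac1{\sqrt2}\,\big(t\otimes t+i\,ta\otimes ta\big).
\end{equation}
Since $(1-is)(1+is)=(1+is)(1-is)=1+s^2=2$, we have $u^*u=uu^*=1$, while $\|u\|_\pi=\sqrt2$ by \eqref{eq:diag}. The factor $i$ creates this gap: the element $1+s$ has the same projective norm $2$ as $1+is$, but $(1+s)^*(1+s)=2+2s$ has spectral radius $4$, not $2$.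

Whether the gap survives in the powers is visible at the second step:
\[
u^2=\tfrac12\big(tt\otimes tt+i\,tta\otimes tta+i\,tat\otimes tat-tata\otimes tata\big).
\]
If $t$ and $a$ commute, then $tata=tt$ and $tat=tta$; the outer terms cancel, $u^2=i\,t^2a\otimes t^2a$, and $\|u^2\|_\pi=1$. If the four words are distinct, nothing cancels and $\|u^2\|_\pi=2$. So we need a group in which all words in $t$ and $ta$ of a given length are distinct.

\subsection*{The lamplighter group}
The group $L=\mathbb Z_2\wr\mathbb Z$ is the semidirect product of $\bigoplus_{\mathbb Z}\mathbb Z_2$ by $\mathbb Z$ acting by translation. Let $t$ generate $\mathbb Z$ and let $a=a^{-1}$ be the generator of the summand at $0$ (the lamp at $0$). The elements $a_j=t^jat^{-j}$, $j\in\mathbb Z$, form a basis of the $\mathbb Z_2$-vector space $\bigoplus_{\mathbb Z}\mathbb Z_2$.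

\begin{proof}[Proof of Theorem~\ref{thm:lamp}]
The algebra $\mathcal B$ is a $C^*$-algebra, hence symmetric. Let $u\in\mathcal B\widehat\otimes\mathcal A$ be the unitary \eqref{eq:u}. For $e=(e_0,\dots,e_{N-1})\in\{0,1\}^N$ put $|e|=\sum_ke_k$ and
\[
w_e=ta^{e_{N-1}}\cdots ta^{e_1}\,ta^{e_0}.
\]
The letter $a^{e_k}$ has $k$ letters $t$ to its right, and $a^{e_k}t^k=t^ka_{-k}^{e_k}$. Moving all letters $t$ to the left gives $w_e=t^N\prod_{k=0}^{N-1}a_{-k}^{e_k}$. The $a_{-k}$ are linearly independent over $\mathbb Z_2$, so the $2^N$ elements $w_e$ are distinct. Expanding the $N$-th power of \eqref{eq:u} and using \eqref{eq:diag},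
\[
u^N=2^{-N/2}\sum_ei^{|e|}\,w_e\otimes w_e,\qquad \|u^N\|_\pi=2^{-N/2}\,2^N=2^{N/2}.
\]
Hence $r(u)=\sqrt2$, and $\mathcal B\widehat\otimes\mathcal A$ is not symmetric by Lemma~\ref{lem:unitary}.
\end{proof}

\section{Symmetric algebras and their simple modules}\label{sec:sym}

Both parts of Theorem~\ref{thm:class} need more about symmetric algebras. Part (b) produces an element that is not unitary, so Lemma~\ref{lem:unitary} has to be replaced by an inequality. Part (a) needs a criterion for symmetry that passes through a tensor product.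

\subsection*{Spectral inequalities}
Let $\mathcal C$ be symmetric. A self-adjoint element of $\mathcal C^1$ is a real scalar plus a self-adjoint element of $\mathcal C$, so it has real spectrum, and $\mathcal C^1$ is symmetric by \eqref{eq:hermitian}. We use $\sigma(xy)\cup\{0\}=\sigma(yx)\cup\{0\}$, so that $r(xy)=r(yx)$. We also use square roots: if $c=c^*\in\mathcal C^1$ and $\sigma(c)\subset(0,\infty)$, write $c=\rho(1-y)$ with $\rho=r(c)$; then $y=y^*$ and $r(y)<1$, and $c^{1/2}=\rho^{1/2}\sum_n\binom{1/2}{n}(-y)^n$ converges, is self-adjoint because the coefficients are real, and is invertible because its square $c$ is.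

\begin{lemma}\label{lem:spec}
Let $\mathcal C$ be symmetric, and let $x,h,k\in\mathcal C^1$ with $h=h^*$, $k=k^*$.
\begin{enumerate}
\item[(i)] $r(x)^2\le r(x^*x)$.
\item[(ii)] $r(hk)\le r(h)\,r(k)$.
\item[(iii)] The function $\nu(h)=\max\sigma(h)$ is sublinear on the self-adjoint part of $\mathcal C^1$: $\nu(\alpha h)=\alpha\nu(h)$ for $\alpha\ge0$, and $\nu(h+k)\le\nu(h)+\nu(k)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Replacing $x$ by $x/\lambda$ with $|\lambda|^2>r(x^*x)$, it suffices to show that $1-x$ is invertible when $r(x^*x)<1$. Put $c=1-x^*x$. By symmetry $\sigma(c)\subset(0,1]$, and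
\[
(1+x^*)(1-x)=c+(x^*-x)=c^{1/2}(1+y)c^{1/2},\qquad y=c^{-1/2}(x^*-x)c^{-1/2}.
\]
Since $y^*=-y$, the element $iy$ is self-adjoint, so $\sigma(y)\subset i\mathbb R$ and $1+y$ is invertible. Thus $1-x$ is left invertible. Since $r(xx^*)=r(x^*x)<1$, the same factorization of $(1-x)(1+x^*)=(1-xx^*)+(x^*-x)$ with $c=1-xx^*$ shows that $1-x$ is right invertible.

(ii) By (i), $r(hk)^2\le r(kh^2k)=r(h^2k^2)$. The elements $h^2,k^2$ are again self-adjoint, so iteration gives $r(hk)^{2^n}\le r(h^{2^n}k^{2^n})\le\|h^{2^n}\|\,\|k^{2^n}\|$. Take $2^n$-th roots and let $n\to\infty$.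

(iii) Homogeneity follows from $\sigma(\alpha h)=\alpha\sigma(h)$. For subadditivity, replace $h,k$ by $\nu(h)-h$ and $\nu(k)-k$; it then suffices to show that $\sigma(h),\sigma(k)\subset[0,\infty)$ implies $\sigma(h+k)\subset[0,\infty)$. The spectrum of $h+k$ is real, so we must show that $\alpha+h+k$ is invertible for $\alpha>0$, and dividing by $\alpha$ we may take $\alpha=1$. The elements $h'=h(1+h)^{-1}$ and $k'=k(1+k)^{-1}$ are self-adjoint with spectrum in $[0,1)$, so $r(h'k')<1$ by (ii), and
\[
(1+h)(1-h'k')(1+k)=(1+h)(1+k)-hk=1+h+k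
\]
is a product of invertible elements.
\end{proof}

\subsection*{Simple modules}
A left module over a Banach algebra $\mathcal C$ is a complex vector space $E$ with an algebra homomorphism from $\mathcal C$ to the linear maps on $E$; no topology on $E$ is assumed. It is \emph{simple} if $\mathcal CE\ne0$ and the only invariant subspaces are $0$ and $E$. We need three facts.

\begin{enumerate}
\item[(M1)] If $E$ is simple, the invariant subspace $\{\eta:\mathcal C\eta=0\}$ is not $E$, so it is $0$; hence $\mathcal C\eta=E$ for all $\eta\ne0$. Conversely, a module $E\ne0$ with $\mathcal C\eta=E$ for all $\eta\neq0$ is simple.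
\item[(M2)] A simple $\mathcal C$-module $E$ is a simple $\mathcal C^1$-module on which $1$ acts as the identity (for unital $\mathcal C$, because $\mathcal C(1\eta-\eta)=0$). Fix $\xi\neq0$. Then $E\cong\mathcal C^1/M$, where $M=\{c\in\mathcal C^1:c\xi=0\}$ is a maximal left ideal. It is closed, since its closure contains no invertible element and is therefore proper. So $M\cap\mathcal C$ is closed, and $\|\eta\|=\inf\{\|c\|:c\in\mathcal C,\ c\xi=\eta\}$ makes $E\cong\mathcal C/(M\cap\mathcal C)$ a Banach space with $\|c\eta\|\le\|c\|\,\|\eta\|$.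
\item[(M3)] A linear map $S$ on a simple module $E$ that commutes with the action is a scalar (see \cite[\S25]{BD}). Indeed, in the norm of (M2) we have $\|S(c\xi)\|=\|cS\xi\|\le\|c\|\,\|S\xi\|$, so $S$ is bounded. Let $\lambda$ be in the spectrum of $S$ as a bounded operator. The kernel and range of $S-\lambda$ are invariant, so $S-\lambda$ is zero or bijective; in the second case its inverse commutes with the action, hence is bounded, which is impossible.
\end{enumerate}

Non-invertibility is detected on simple modules, so symmetry should mean that every simple module looks like a representation on a pre-Hilbert space. Call a positive definite inner product on $E$ \emph{compatible} if $(c\zeta,\eta)=(\zeta,c^*\eta)$ for all $c\in\mathcal C$ and $\zeta,\eta\in E$.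

\begin{proposition}\label{prop:modules}
A Banach $^*$-algebra $\mathcal C$ is symmetric if and only if every simple left $\mathcal C$-module carries a compatible inner product. If $\mathcal C$ is symmetric, the inner product can be chosen so that $c\mapsto(c\eta,\eta)$ is continuous on $\mathcal C$ for each $\eta\in E$.
\end{proposition}

\begin{proof}
Suppose that every simple module has a compatible inner product, and that $h=h^*\in\mathcal C$ has a spectral value $\lambda\notin\mathbb R$. If $h-\lambda$ is left invertible in $\mathcal C^1$, it is not right invertible, and then $(h-\lambda)^*=h-\bar\lambda$ is not left invertible. So for some $\lambda'\in\{\lambda,\bar\lambda\}$ the left ideal $\mathcal C^1(h-\lambda')$ is proper and lies in a maximal left ideal $M$ of $\mathcal C^1$. Let $E=\mathcal C^1/M$ and $\xi=1+M$. Then $h\xi=\lambda'\xi\ne0$, so $\mathcal CE\ne0$; and $\mathcal C$ and $\mathcal C^1$ have the same invariant subspaces, so $E$ is a simple $\mathcal C$-module. Now $\lambda'(\xi,\xi)=(h\xi,\xi)=(\xi,h\xi)=\overline{\lambda'}(\xi,\xi)$, which contradicts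 $\lambda'\notin\mathbb R$. By \eqref{eq:hermitian}, $\mathcal C$ is symmetric.

Conversely, let $\mathcal C$ be symmetric and $E\cong\mathcal C^1/M$ as in (M2). We want a positive functional $f$ on $\mathcal C^1$ with $f(1)=1$ and $f(M)=0$. These conditions prescribe $f$ on the real subspace $W=\{\alpha+k+k^*:\alpha\in\mathbb R,\ k\in M\}$, namely $f_0(\alpha+k+k^*)=\alpha$, and positivity will come from the bound $f\le\nu$.

We claim that $\alpha\le\nu(h)$ whenever $h=\alpha+k+k^*$ with $k\in M$. Otherwise $c=\alpha-h=-(k+k^*)$ has spectrum in $(0,\infty)$. The element $k'=-c^{-1/2}kc^{-1/2}$ satisfies $k'+k'^*=1$, so $k'=\frac12+iy$ with $y=\frac1{2i}(k'-k'^*)$ self-adjoint. Then $\sigma(k')\subset\frac12+i\mathbb R$, so $k'$ is invertible, and so is $k=-c^{1/2}k'c^{1/2}\in M$. This is impossible in a proper left ideal.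

If $\alpha+k+k^*=0$, the claim applied to $(\alpha,k)$ and to $(-\alpha,-k)$ gives $\alpha=0$. So $f_0$ is well defined, real-linear, and $f_0\le\nu$ on $W$. By Lemma~\ref{lem:spec}(iii) and the Hahn--Banach theorem, $f_0$ extends to a real-linear $f\le\nu$ on the self-adjoint part of $\mathcal C^1$; extend it complex-linearly, so that $f(c^*)=\overline{f(c)}$. Applying $f\le\nu$ to $h$ and $-h$ gives $\min\sigma(h)\le f(h)\le\max\sigma(h)$. Therefore $|f(h)|\le\|h\|$, so $f$ is continuous, and $f(c^*c)\ge0$ because $\mathcal C^1$ is symmetric. For $k\in M$, the real and imaginary parts of $k$ equal $k_1+k_1^*$ with $k_1=\frac k2$ and $k_1=\frac k{2i}$, respectively, so $f(k)=0$.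

Let $N_f=\{c:f(c^*c)=0\}$. By the Cauchy--Schwarz inequality for $f$, $N_f=\{c:f(c'c)=0\text{ for all }c'\}$, so $N_f$ is a left ideal. It contains $M$ and does not contain $1$; by maximality $N_f=M$. Hence $(c+M,c'+M)=f(c'^*c)$ is a well-defined positive definite inner product. It is compatible, and for $\eta=c_0+M$ the function $(c\eta,\eta)=f(c_0^*cc_0)$ is continuous in $c$.
\end{proof}

\section{One factor of type I}\label{sec:typeI}

Let $\mathcal B$ be symmetric, $\mathcal A$ a $C^*$-algebra of type~I, $\mathcal C=\mathcal B\widehat\otimes\mathcal A$, and $E$ a simple left $\mathcal C$-module. By Proposition~\ref{prop:modules}, Theorem~\ref{thm:class}(a) follows once we construct a compatible inner product on $E$.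

\subsection*{The model case $\mathcal A=M_n$}
Let $\mathcal B$ be unital and let $e_{ij}$ be the matrix units, viewed in $\mathcal C$. Put $E_1=e_{11}E$. For $0\neq\eta\in E_1$ we have $E_1=e_{11}\mathcal C\eta=e_{11}\mathcal Ce_{11}\eta=\mathcal B\eta$, because $e_{11}M_ne_{11}=\mathbb Ce_{11}$. So $E_1$ is a simple $\mathcal B$-module and has a compatible inner product $(\cdot,\cdot)$. The formula $\langle\zeta,\zeta'\rangle=\sum_i(e_{1i}\zeta,e_{1i}\zeta')$ defines an inner product on $E$, definite since $\zeta=\sum_ie_{i1}e_{1i}\zeta$. It is compatible with $\mathcal B$ term by term, and with $M_n$ because $\langle e_{kl}\zeta,\zeta'\rangle=(e_{1l}\zeta,e_{1k}\zeta')=\langle\zeta,e_{lk}\zeta'\rangle$.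

In general three things are missing. The factors need not be subalgebras of $\mathcal C$; there need not be a minimal projection in $\mathcal A$; and there are no matrix units to spread the inner product from the corner to $E$. The substitute for $e_{11}$ is the following. A positive element $y$ of a $C^*$-algebra $\mathcal A_0$ is \emph{abelian} if the $C^*$-subalgebra $\overline{y\mathcal A_0y}$ is commutative, and a nonzero $C^*$-algebra of type~I contains a nonzero abelian element \cite[\S\S6.1--6.2]{Pedersen}. This is the only property of type~I algebras used in part (a).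

\begin{proof}[Proof of Theorem~\ref{thm:class}(a)]
Fix $0\ne\xi\in E$ and give $E$ the norm of (M2).

\medskip\noindent\emph{Step 1: $\mathcal A$ and $\mathcal B$ act on $E$.}
The formulas $a'(b\otimes a)=b\otimes a'a$ and $(b\otimes a)a'=b\otimes aa'$ make $\mathcal C$ an $\mathcal A$-bimodule with $\|ac\|_\pi,\|ca\|_\pi\le\|a\|\,\|c\|_\pi$. The identities $c'(ac)=(c'a)c$ and $a(c'c)=(ac')c$ hold for elementary tensors, hence for all $c,c'\in\mathcal C$. Define $a(c\xi)=(ac)\xi$. This is well defined: if $c\xi=0$, then $c'(ac)\xi=(c'a)c\xi=0$ for all $c'$, so $(ac)\xi=0$ by (M1). Taking the infimum over the $c$ with $c\xi=\eta$ gives $\|a\eta\|\le\|a\|\,\|\eta\|$. Writing $\eta=c_0\xi$, the two identities give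
\begin{equation}\label{eq:actions}
a(c\eta)=(ac)\eta,\qquad c(a\eta)=(ca)\eta .
\end{equation}
The same construction in the first tensor factor gives a contractive action of $\mathcal B$. Since $a(bc_0)=b(ac_0)=(b\otimes a)c_0$ in $\mathcal C$, the two actions commute and $(b\otimes a)\eta=b(a\eta)$.

\medskip\noindent\emph{Step 2: the corner $E_x$.}
An abelian element is of use only if it does not annihilate $E$, so we first pass to a quotient. The set $J=\{a\in\mathcal A:aE=0\}$ is a closed two-sided ideal. It is proper, since otherwise all elementary tensors, and by continuity all of $\mathcal C$, would annihilate $E$. The quotient $\bar{\mathcal A}=\mathcal A/J$ is a nonzero $C^*$-algebra of type~I and acts faithfully and contractively on $E$ by $\bar a\eta=a\eta$. Choose a nonzero abelian element of $\bar{\mathcal A}$, lift its square root to some $y\in\mathcal A$, and let $x$ be the multiple of $y^*y$ with $\|x\|=1$. Then $x\ge0$, $\bar x\neq0$, and $D=\overline{\bar x\bar{\mathcal A}\bar x}$ is commutative. Put $E_x=xE\ne0$.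

For $\varepsilon>0$ let $g_\varepsilon(t)=t/(t^2+\varepsilon)$. Then $|t^2g_\varepsilon(t)-t|=\varepsilon t/(t^2+\varepsilon)\le\frac12\sqrt\varepsilon$ for $t\ge0$, so $x\,g_\varepsilon(x)\,x\to x$ in norm. This has two consequences. First, $\bar x\in D$. Second, $x$ is injective on $E_x$: if $\eta=x\zeta$ and $x\eta=0$, then $g_\varepsilon(x)x^2\zeta=0$ for all $\varepsilon$, and in the limit $\eta=x\zeta=0$. Hence for $0\ne\eta\in E_x$, (M1) and \eqref{eq:actions} give
\begin{equation}\label{eq:corner}
\mathcal C(x\eta)=E,\qquad \{(xcx)\eta:c\in\mathcal C\}=xE=E_x .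
\end{equation}

\medskip\noindent\emph{Step 3: $D$ acts on $E_x$ by scalars.}
We want to apply (M3), but $x\mathcal Cx$ need not be closed, so it is not itself a Banach algebra. Instead let $\mathcal C'$ be the Banach space $\mathcal C$ with the product $c\circ c'=(cx^2)c'$; it is a Banach algebra since $\|x\|=1$. Let $c\in\mathcal C'$ act on $E_x$ by $\eta\mapsto(xcx)\eta$. This is an action because $(xcx)(xc'x)=x(c\circ c')x$, and $E_x$ is a simple $\mathcal C'$-module by \eqref{eq:corner}. Let $d\in D$. It maps $E_x$ into itself, since $dx\zeta=xd\zeta$. It commutes with $x(b\otimes a)x$, which acts as $b$ composed with $\bar x\bar a\bar x\in D$, and by continuity on $E$ it commutes with every $xcx$. By (M3), $d\eta=\chi(d)\eta$ for $\eta\in E_x$, where $\chi:D\to\mathbb C$ is linear and multiplicative. We have $\chi(\bar x)\neq0$ because $x$ is injective on $E_x\neq0$. So $\chi$ is a character of a commutative $C^*$-algebra; in particular it is a positive functional and $\chi(\bar x)>0$.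

\medskip\noindent\emph{Step 4: $E_x$ is a simple $\mathcal B$-module.}
Let $\omega(a)=\chi(\bar x\bar a\bar x)$. This is a positive functional on $\mathcal A$ of norm at most one, because $\bar x\bar a^*\bar a\bar x$ is a positive element of $D$. Let $\Lambda:\mathcal C\to\mathcal B$ be the contraction with $\Lambda(b\otimes a)=\omega(a)b$; it satisfies $\Lambda(c^*)=\Lambda(c)^*$. For $\eta\in E_x$,
\begin{equation}\label{eq:Lambda}
(xcx)\eta=\Lambda(c)\eta\qquad(c\in\mathcal C),
\end{equation}
since for $c=b\otimes a$ the left side is $b\big((xax)\eta\big)=\omega(a)b\eta$, and both sides are continuous in $c$. The space $E_x$ is $\mathcal B$-invariant because $bx\zeta=xb\zeta$, and \eqref{eq:corner} and \eqref{eq:Lambda} give $\mathcal B\eta\supseteq\Lambda(\mathcal C)\eta=E_x$ for $\eta\ne0$. So $E_x$ is a simple $\mathcal B$-module. Here the symmetry of $\mathcal B$ enters: let $(\cdot,\cdot)$ be a compatible inner product on $E_x$ with the continuity property of Proposition~\ref{prop:modules}.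

\medskip\noindent\emph{Step 5: the inner product on $E$.}
Fix $0\ne\eta\in E_x$. Every vector of $E$ has the form $cx\eta$, and in place of matrix units we use the formula that compatibility suggests, $\langle cx\eta,c'x\eta\rangle=\big((xc'^*cx)\eta,\eta\big)$. Accordingly put $g(c)=(\Lambda(c)\eta,\eta)$. This is a continuous functional on $\mathcal C$ with $g(c^*)=\overline{g(c)}$. For a finite sum $c=\sum_nb_n\otimes a_n$,
\[
g(c^*c)=\sum_{n,k}\omega(a_n^*a_k)\,(b_k\eta,b_n\eta).
\]
The matrices $P_{nk}=\omega(a_n^*a_k)$ and $Q_{nk}=(b_k\eta,b_n\eta)$ are positive semidefinite, since $\sum\overline{\alpha_n}\alpha_kP_{nk}=\omega(a^*a)$ with $a=\sum\alpha_ka_k$ and $\sum\overline{\alpha_n}\alpha_kQ_{nk}=(\zeta,\zeta)$ with $\zeta=\sum\alpha_kb_k\eta$. Their entrywise (Schur) product is then positive semidefinite, so the sum of its entries is nonnegative. By continuity of $g$, $g(c^*c)\ge0$ for all $c\in\mathcal C$.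

Let $M=\{c\in\mathcal C:cx\eta=0\}$ and $N_g=\{c\in\mathcal C:g(c'c)=0\text{ for all }c'\in\mathcal C\}$. Both are left ideals, and $M$ is maximal because $\mathcal C/M\cong E$ is simple. If $c\in M$, then $\Lambda(c'c)\eta=x\big(c'(cx\eta)\big)=0$ by \eqref{eq:Lambda}, so $M\subset N_g$. If $b\in\mathcal B$ is chosen with $b\eta\ne0$, then
\[
g\big((b^*\otimes x)(b\otimes x)\big)=\omega(x^2)(b\eta,b\eta)=\chi(\bar x)^4(b\eta,b\eta)>0,
\]
so $N_g\neq\mathcal C$. Hence $M=N_g$. It follows that $\langle cx\eta,c'x\eta\rangle=g(c'^*c)$ is well defined: it vanishes for $c\in M$, and for $c'\in M$ by hermitian symmetry. It is positive semidefinite and satisfies $\langle c''\zeta,\zeta'\rangle=\langle\zeta,c''^*\zeta'\rangle$. Finally, if $g(c^*c)=0$, then $g(c'c)=0$ for all $c'$ by the Cauchy--Schwarz inequality, so $c\in N_g=M$ and $cx\eta=0$. Thus $\langle\cdot,\cdot\rangle$ is a compatible inner product on $E$.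
\end{proof}

\section{A lamplighter in the CAR algebra}\label{sec:car}

An algebra that is not of type~I need not come with a group. What it has, as recalled in Section~\ref{sec:nontypeI}, is a subalgebra that maps onto the CAR algebra $M_{2^\infty}$, the completion of the union of the algebras $M_2^{\otimes n}$ under the embeddings $y\mapsto y\otimes1$. The normalized traces extend to a tracial state $\tau$, which is multiplicative on tensors supported on disjoint sets of factors. In view of Lemma~\ref{lem:ell1}, we want a contraction $T$ and a self-adjoint contraction $a$ in $M_{2^\infty}$ such that the words in $T$ and $Ta$ of length $N$ are orthogonal for $\tau$ and not too small.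

Lamps are easy to find: let $z=\operatorname{diag}(1,-1)$, and let $z^{(n)}$ be $z$ placed in the $n$-th factor. The $z^{(n)}$ commute, $z^2=1$, and $z$ has trace zero, so products over different finite sets of factors are orthogonal. The difficulty is the shift. A unitary that permutes finitely many factors has finite order; with such a $T$ the words take only finitely many values and cannot be orthogonal for large $N$. We therefore let $T$ apply a permutation that changes from step to step. A binary counter, stored in additional tensor factors, records the step; $T$ adds one to the counter and applies a permutation chosen by the length of the carry. Long carries trigger permutations of many lamps, but they are rare, so they can be damped, as norm convergence requires, at small cost.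

\subsection*{Construction}
Let $\mathbb N_0=\{0,1,2,\dots\}$ and
\[
\mathcal F=\bigotimes_{j\in\mathbb N_0}M_2\ \otimes\ \bigotimes_{n\in\mathbb N_0}M_2 ,
\]
the first group of factors being the digits of the counter and the second the lamps. Enumerating all factors in one sequence identifies $\mathcal F$ with $M_{2^\infty}$.

\emph{The counter.} For $x\in\mathbb N_0$ let $m(x)$ be the number of trailing ones in the binary expansion of $x$, that is, the exponent of $2$ in $x+1$. Let $e_{10},e_{01}\in M_2$ be the matrix units with $e_{10}\delta_0=\delta_1$ and $e_{01}\delta_1=\delta_0$, and let $v_m$ be the tensor with $e_{01}$ in the digits $j<m$ and $e_{10}$ in the digit $j=m$. For $M\in\mathbb N_0$ and $R=2^{M+1}$, identify $\bigotimes_{j\le M}M_2$ with the operators on $\ell^2\{0,\dots,R-1\}$ via $x=\sum_jx_j2^j$; there $\tau$ is $R^{-1}$ times the matrix trace. The partial isometry $v_m$ turns $m$ trailing ones into zeros and the next digit from zero into one. So for $m\le M$,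
\begin{equation}\label{eq:vm}
v_m\delta_x=\delta_{x+1}\ \text{ if }m(x)=m,\qquad v_m\delta_x=0\ \text{ otherwise.}
\end{equation}
In particular the $v_m^*v_m$ are mutually orthogonal projections, and $v_m^*v_{m'}=0$ for $m\neq m'$.

\emph{The permutations.} Let $\gamma_m$ be the involution of $\mathbb N_0$ that exchanges $n$ and $n+2^m$ for $0\le n<2^m$ and fixes all $n\ge2^{m+1}$. Let $U_m\in\bigotimes_{n<2^{m+1}}M_2$ be the unitary that permutes the lamp factors accordingly, so that $U_mz^{(n)}U_m^*=z^{(\gamma_m(n))}$.

Fix $0<\theta<1$ and put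
\[
a=1\otimes z^{(0)},\qquad T=\sum_{m\ge0}\theta^m\,v_m\otimes U_m .
\]
The series converges absolutely; for $\theta=1$ its terms would all have norm one. We have $a=a^*$, $\|a\|=1$, and $T^*T=\sum_m\theta^{2m}v_m^*v_m\otimes1$, so $\|T\|\le1$.

The permutations are chosen so that the counter always points at a fresh lamp. Put $G_y=\gamma_{m(0)}\gamma_{m(1)}\cdots\gamma_{m(y-1)}$ for $y\in\mathbb N_0$, with $G_0$ the identity. The sequence $m(0),m(1),\dots$ begins $0,1,0,2$, and $\gamma_0=(0\,1)$, $\gamma_1=(0\,2)(1\,3)$, $\gamma_2=(0\,4)(1\,5)(2\,6)(3\,7)$. Thus $G_1(0)=1$, $G_2(0)=\gamma_0(2)=2$, $G_3(0)=\gamma_0\gamma_1(1)=\gamma_0(3)=3$, and $G_4(0)=\gamma_0\gamma_1\gamma_0(4)=4$.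

\begin{lemma}\label{lem:G}
$G_y(0)=y$ for all $y\in\mathbb N_0$.
\end{lemma}

\begin{proof}
We show by induction on $m$ that this holds for all $y<2^m$. For $m=0$ only $y=0$ occurs. Assume it for all $y<2^m$. For $0\le i<2^m-1$ the exponent of $2$ in $i+1$ is less than $m$, so $m(i)<m$ and $m(2^m+i)=m(i)$; also $m(2^m-1)=m$. Hence $G_{2^m-1}$ is a product of $\gamma_{m'}$ with $m'<m$ and fixes every $n\ge2^m$, and $G_{2^m+y}=G_{2^m-1}\gamma_mG_y$ for $0\le y<2^m$. Therefore $G_{2^m+y}(0)=G_{2^m-1}\gamma_m(y)=G_{2^m-1}(2^m+y)=2^m+y$.
\end{proof}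

\begin{proposition}\label{prop:car}
For $e=(e_0,\dots,e_{N-1})\in\{0,1\}^N$ let $w_e=Ta^{e_{N-1}}\cdots Ta^{e_1}\,Ta^{e_0}$. Then $\tau(w_e^*w_f)=\kappa_N\,\delta_{e,f}$, where $\kappa_N$ does not depend on $e$ and $\kappa_N\ge\theta^{2N}$.
\end{proposition}

\begin{proof}
\emph{Expansion.} For $\mu=(m_0,\dots,m_{N-1})\in\mathbb N_0^N$ put $|\mu|=\sum_km_k$ and
\[
v_\mu=v_{m_{N-1}}\cdots v_{m_0},\qquad
L_{\mu,e}=U_{m_{N-1}}(z^{(0)})^{e_{N-1}}\cdots U_{m_0}(z^{(0)})^{e_0}.
\]
Then $w_e=\sum_\mu\theta^{|\mu|}v_\mu\otimes L_{\mu,e}$, with absolute convergence. Say that $x\in\mathbb N_0$ \emph{realizes} $\mu$ if $m(x+k)=m_k$ for $0\le k<N$. If all $m_k\le M$, then by \eqref{eq:vm}, $v_\mu\delta_x=\delta_{x+N}$ when $x$ realizes $\mu$, and $v_\mu\delta_x=0$ otherwise. Each $x$ realizes only one $\mu$, so different $v_\mu$ have orthogonal ranges, $v_\mu^*v_{\mu'}=0$ for $\mu\ne\mu'$, and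
\begin{equation}\label{eq:expansion}
\tau(w_e^*w_f)=\sum_\mu\theta^{2|\mu|}\,\tau(v_\mu^*v_\mu)\,\tau(L_{\mu,e}^*L_{\mu,f}).
\end{equation}

\emph{Orthogonality.} Let $v_\mu\ne0$ and let $x$ realize $\mu$. As in the proof of Theorem~\ref{thm:lamp}, we move the unitaries to the left. The factor $(z^{(0)})^{e_k}$ has $P_k=U_{m_{k-1}}\cdots U_{m_0}$ to its right, and $z^{(0)}P_k=P_kz^{(n_k)}$ with
\[
n_k=(\gamma_{m_{k-1}}\cdots\gamma_{m_0})^{-1}(0)=\gamma_{m(x)}\gamma_{m(x+1)}\cdots\gamma_{m(x+k-1)}(0)=G_x^{-1}G_{x+k}(0)=G_x^{-1}(x+k),
\]
the last step by Lemma~\ref{lem:G}. So $L_{\mu,e}=P_N\prod_k(z^{(n_k)})^{e_k}$, and the lamps $n_0,\dots,n_{N-1}$ are distinct. Therefore $L_{\mu,e}^*L_{\mu,f}=\prod_k(z^{(n_k)})^{e_k+f_k}$ has trace $1$ if $e=f$ and trace $0$ otherwise. By \eqref{eq:expansion}, $\tau(w_e^*w_f)=\kappa_N\delta_{e,f}$ with $\kappa_N=\sum_\mu\theta^{2|\mu|}\tau(v_\mu^*v_\mu)$.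

\emph{Lower bound.} Let $R=2^{M+1}>N$ and keep only the $\mu$ with all $m_k\le M$. For such $\mu$, $v_\mu^*v_\mu$ is the projection onto the span of the $\delta_x$ with $x<R$ realizing $\mu$. Every $x\le R-1-N$ realizes such a $\mu$, because $m(y)\le M$ for $y\le R-2$. By the inequality between the arithmetic and geometric means of $R-N$ numbers,
\[
\kappa_N\ \ge\ \frac1R\sum_{x=0}^{R-1-N}\theta^{\,2\sum_{k<N}m(x+k)}\ \ge\ \frac{R-N}R\,\theta^{\,2S/(R-N)},\qquad S=\sum_{k=0}^{N-1}\ \sum_{x=0}^{R-1-N}m(x+k).
\]
Long carries are rare in the following sense: $m(y)\ge j$ exactly when $2^j$ divides $y+1$, so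
\[
\sum_{y=0}^{R-2}m(y)=\sum_{j\ge1}\#\{1\le n\le R-1:2^j\mid n\}\le\sum_{j\ge1}R\,2^{-j}=R .
\]
Each inner sum in $S$ is at most this sum, so $S\le NR$ and $\kappa_N\ge\frac{R-N}R\,\theta^{2NR/(R-N)}$. Letting $M\to\infty$ gives $\kappa_N\ge\theta^{2N}$.
\end{proof}

\section{Two factors not of type I}\label{sec:nontypeI}

The link to the CAR algebra is Glimm's theorem (\cite{Glimm}; \cite[\S6.7]{Pedersen}): \emph{a separable $C^*$-algebra that is not of type~I has a $C^*$-subalgebra $D$ with a surjective $^*$-homomorphism $D\to M_{2^\infty}$.} To use it without a separability assumption we find a separable subalgebra that is still not of type~I. The restriction of an irreducible representation to a small subalgebra need not be irreducible, and compressing to a small subspace could create compact operators, so the subalgebra and the subspace are built together.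

\begin{lemma}\label{lem:sep}
Every $C^*$-algebra $\mathcal A$ that is not of type~I contains a separable $C^*$-subalgebra that is not of type~I.
\end{lemma}

\begin{proof}
Let $\pi$ be an irreducible representation of $\mathcal A$ on $H$ with $\mathcal K(H)\not\subset\pi(\mathcal A)$. An irreducible $C^*$-algebra of operators that contains one nonzero compact operator contains all of them, so $\pi(\mathcal A)\cap\mathcal K(H)=0$. We record two properties of $\pi$.

First, let $\pi(a)\ne0$ and $0<\varepsilon<\|\pi(a)\|^2$, and let $Q(a,\varepsilon)$ be the spectral projection of $\pi(a^*a)$ for $[\|\pi(a)\|^2-\varepsilon,\infty)$. It has infinite rank. Otherwise take a continuous $f$ vanishing on $[0,\|\pi(a)\|^2-\varepsilon]$ with $f(\|\pi(a)\|^2)=1$; then $\pi(f(a^*a))=f(\pi(a^*a))$ is a nonzero operator in $\pi(\mathcal A)$ with range in that of $Q(a,\varepsilon)$, hence of finite rank. Unit vectors $\zeta$ in the range of $Q(a,\varepsilon)$ satisfy $\|\pi(a)\zeta\|^2\ge\|\pi(a)\|^2-\varepsilon$.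

Second, for nonzero $\xi,\eta\in H$ and $k\geq1$ there is $c\in\mathcal A$ with $\|\pi(c)\xi-\eta\|<\frac1k$ and $\|c\|\le2\|\eta\|/\|\xi\|$. Indeed, a rank-one operator of norm $\|\eta\|/\|\xi\|$ maps $\xi$ to $\eta$; by the Kaplansky density theorem it is a strong limit of operators $\pi(c)$ of at most that norm; and $\|\pi(c)\|$ is the distance from $c$ to $\ker\pi$.

Choose inductively increasing countable $^*$-subalgebras $A_n\subset\mathcal A$ over $\mathbb Q(i)$ and increasing countable $\mathbb Q(i)$-subspaces $H_n\subset H$, with $H_0\ne0$, such that: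
\begin{enumerate}
\item[(1)] $\pi(A_n)H_n\subset H_{n+1}$;
\item[(2)] for $a\in A_n$ and $k\ge1$ with $\frac1k<\|\pi(a)\|^2$, the space $H_{n+1}$ contains an infinite orthonormal sequence in the range of $Q(a,\frac1k)$;
\item[(3)] for nonzero $\xi,\eta\in H_n$ and $k\ge1$, the algebra $A_{n+1}$ contains an element $c$ as in the second property.
\end{enumerate}
Each step adds countably many vectors and countably many elements. Let $A_\infty=\overline{\bigcup A_n}$, a separable $C^*$-subalgebra, and $H_\infty=\overline{\bigcup H_n}$. By (1), $H_\infty$ is invariant under $\pi(A_\infty)$; let $\rho$ be the resulting representation of $A_\infty$ on $H_\infty$.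

The representation $\rho$ is irreducible. Let $0\ne\xi\in H_\infty$ and $0\ne\eta\in\bigcup H_n$. For $0\ne\xi'\in\bigcup H_n$ and $c$ chosen by (3) for $\xi',\eta,k$, we have $\|\rho(c)\xi-\eta\|\le\frac1k+2\|\eta\|\,\|\xi-\xi'\|/\|\xi'\|$, which is arbitrarily small for $k$ large and $\xi'$ close to $\xi$. So every nonzero vector is cyclic.

The range of $\rho$ contains no nonzero compact operator. Let $a\in A_n$ with $\pi(a)\neq0$, let $K\in\mathcal K(H_\infty)$, and let $(\zeta_j)$ be the sequence in (2). Then $K\zeta_j\to0$ and $\|\rho(a)-K\|\ge\|\pi(a)\zeta_j\|-\|K\zeta_j\|$, so $\|\rho(a)-K\|^2\ge\|\pi(a)\|^2-\frac1k$ for all large $k$. Thus $\operatorname{dist}(\rho(a),\mathcal K(H_\infty))\ge\|\pi(a)\|$ on $\bigcup A_n$, and by continuity on $A_\infty$. If $\rho(a)$ is compact, then $\pi(a)=0$ and $\rho(a)=0$. Since $\mathcal K(H_\infty)\ne0$, the algebra $A_\infty$ is not of type~I.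
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
By Lemma~\ref{lem:sep} and Glimm's theorem, applied once to each factor, there are $C^*$-subalgebras $D\subset\mathcal B$, $D'\subset\mathcal A$ and surjective $^*$-homomorphisms $\Phi:D\to\mathcal F$, $\Phi':D'\to\mathcal F$. Let $T,a\in\mathcal F$ be as in Section~\ref{sec:car} with $\theta=2^{-1/8}$.

\emph{Lifts.} There are $\tilde T,\tilde a\in D$ with $\Phi(\tilde T)=T$, $\Phi(\tilde a)=a$, $\|\tilde T\|\le1$, $\tilde a=\tilde a^*$ and $\|\tilde a\|\le1$. For $\tilde a$, apply $t\mapsto\max(-1,\min(t,1))$ to any self-adjoint lift of $a$. For $\tilde T$, take any lift $d$ of $T$ and put $\tilde T=d\,g(d^*d)$ with $g(t)=\min(1,t^{-1/2})$; then $\|\tilde T\|\le1$ because $tg(t)^2\le1$, and $\Phi(\tilde T)=Tg(T^*T)=T$ because $g=1$ on $[0,1]$. Choose $\tilde T',\tilde a'\in D'$ in the same way. In $\mathcal C=\mathcal B\widehat\otimes\mathcal A$ let $s=\tilde a\otimes\tilde a'=s^*$ and, in analogy with \eqref{eq:u},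
\[
x=\tfrac1{\sqrt2}(\tilde T\otimes\tilde T')(1+is)=\tfrac1{\sqrt2}\big(\tilde T\otimes\tilde T'+i\,\tilde T\tilde a\otimes\tilde T'\tilde a'\big)\in\mathcal C .
\]
The lifts satisfy none of the relations of $T$ and $a$ exactly; for instance $s^2$ need not be $1$. The upper bound below uses only their norms, and the lower bound is read through states that factor through $\Phi$ and $\Phi'$.

\emph{Upper bound for $r(x^*x)$.} Put $y=\tilde T^*\tilde T\otimes\tilde T'^*\tilde T'$, so $\|y\|_\pi\le1$, and note $\|s\|_\pi\le1$. In $\mathcal C^1$ we have $x^*x=\frac12(1-is)y(1+is)$, hence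
\[
r(x^*x)=\tfrac12\,r\big(y(1+is)(1-is)\big)=\tfrac12\,r(y+ys^2)\le\tfrac12\big(\|y\|_\pi+\|y\|_\pi\|s\|_\pi^2\big)\le1 .
\]

\emph{Lower bound for $r(x)$.} For $e\in\{0,1\}^N$ let $\tilde w_e=\tilde T\tilde a^{e_{N-1}}\cdots\tilde T\tilde a^{e_0}\in D$, where factors $\tilde a^0$ are omitted, and define $\tilde w'_e\in D'$ by the same formula with primes. Then $\Phi(\tilde w_e)=\Phi'(\tilde w'_e)=w_e$ and
\[
x^N=2^{-N/2}\sum_ei^{|e|}\,\tilde w_e\otimes\tilde w'_e .
\]
The functionals $\tau\circ\Phi$ and $\tau\circ\Phi'$ are states of $D$ and $D'$, and a state of a $C^*$-subalgebra extends to a state of the whole algebra. Let $\varphi$ and $\varphi'$ be such extensions to $\mathcal B$ and $\mathcal A$. By Proposition~\ref{prop:car}, $\varphi(\tilde w_e^*\tilde w_f)=\varphi'(\tilde w_e'^*\tilde w'_f)=\tau(w_e^*w_f)=\kappa_N\delta_{e,f}$. Lemma~\ref{lem:ell1} gives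
\[
\|x^N\|_\pi\ge\kappa_N\,2^{-N/2}\,2^N\ge\big(\sqrt2\,\theta^2\big)^N=2^{N/4},
\]
so $r(x)\ge2^{1/4}$. The damping costs a factor $\theta^2$ per step against a gain of $\sqrt2$, and $\theta$ was chosen so that the gain wins.

Thus $r(x)^2>1\ge r(x^*x)$, and $\mathcal C$ is not symmetric by Lemma~\ref{lem:spec}(i).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BD}
Bonsall and Duncan, \emph{Complete Normed Algebras}.

\bibitem{Glimm}
Glimm, \emph{Type I $C^*$-algebras}, Ann. of Math. 73 (1961).

\bibitem{Mantoiu}
Marius Mantoiu, \emph{Symmetry and Inverse Closedness for Some Banach $^*$-Algebras Associated to Discrete Groups}, arXiv:1407.2371 (2014).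

\bibitem{Pedersen}
Pedersen, \emph{$C^*$-algebras and their Automorphism Groups}.

\end{thebibliography}
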